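\title{Borel--Smith functions and relatively endotrivial complexes}

\begin{abstract}
Let $G$ be a finite group, $k$ a field of characteristic $p>0$ and $V$ an absolutely $p$-divisible $p$-permutation $kG$-module. A weakly $V$-endotrivial or $V$-endosplit-trivial complex $C$ has an h-mark function, which records the degree in which the homology of the Brauer construction $C(P)$ lives, and this function satisfies the Borel--Smith conditions. We consider the conjecture that every function satisfying these conditions is an h-mark function, and that every weakly $V$-endotrivial complex is isomorphic to a $V$-endosplit-trivial one modulo $V$-projective complexes. We prove the second statement. The first is true for $p=2$ and false for every odd $p$ and every $k$. What holds in general is that $(p-1)f$ is an h-mark function for every Borel--Smith function $f$, and the factor $p-1$ is optimal. Whether $f$ itself is an h-mark function is decided by a class in $H^2$ of an orbit category with coefficients in $k^\times$.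
\end{abstract}

\section{Introduction}

\subsection{Relatively endotrivial complexes}

Throughout, $G$ is a finite group, $k$ is a field of characteristic $p>0$, $S$ is a Sylow $p$-subgroup of $G$, and all modules are finitely generated. We write $s_p(G)$ for the set of $p$-subgroups of $G$, ${}^gP=gPg^{-1}$, and $P\le_GQ$ if $P$ is conjugate to a subgroup of $Q$. For a conjugation-closed set $\mathcal X\subseteq s_p(G)$, let $CF(G,\mathcal X)$ be the group of functions $\mathcal X\to\mathbb Z$ that are constant on $G$-conjugacy classes, and put $CF(G,p)=CF(G,s_p(G))$.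

A $kG$-module is a \emph{$p$-permutation module} if it is a direct summand of a permutation module $k[X]$; equivalently, if it has a basis permuted by $S$. Let $Ch(kG)$ be the category of bounded chain complexes of $p$-permutation $kG$-modules and $K(kG)$ its homotopy category; $\simeq$ denotes homotopy equivalence. Differentials lower the degree by one, $M[n]$ is the module $M$ placed in degree $n$, $C^*$ is the $k$-dual complex, tensor products are over $k$ with diagonal action, and $\operatorname{End}_k(C)\cong C^*\otimes C$.

For a subgroup $Q\le H$ and a $kH$-module $M$, the relative trace $\operatorname{Tr}_Q^H\colon M^Q\to M^H$ is $a\mapsto\sum_{h\in H/Q}ha$. The \emph{Brauer construction} of a $p$-permutation $kG$-module $M$ at $P\in s_p(G)$ is the $p$-permutation $k[N_G(P)/P]$-module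
\[
M(P)=M^P\Big/\sum_{Q<P}\operatorname{Tr}_Q^P(M^Q).
\]
It is an additive functor of $M$, so it applies to complexes and preserves homotopy equivalences. On permutation modules, $k[X](P)=k[X^P]$: the Brauer construction is the linear form of passing to $P$-fixed points.

A complex $C\in Ch(kG)$ is \emph{endotrivial} if $C^*\otimes C\simeq k[0]$. By the K\"unneth formula its homology is one-dimensional, hence lives in a single degree. For any complex $C$ whose homology is nonzero in exactly one degree, $h(C)$ denotes that degree.

Now let $V$ be a $kG$-module. A $kG$-module is \emph{$V$-projective} if it is a direct summand of $V\otimes N$ for some $kG$-module $N$. A $kG$-module $M$ is \emph{$V$-endotrivial} if $\operatorname{End}_k(M)\cong k\oplus X$ with $X$ $V$-projective. The module $V$ is \emph{absolutely $p$-divisible} if $p$ divides the dimension of each of its indecomposable direct summands. There are two ways to relax endotriviality of a complex $C\in Ch(kG)$ relative to $V$: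
\begin{itemize}
\item $C$ is \emph{weakly $V$-endotrivial} if $C^*\otimes C\simeq k[0]\oplus D$ with $D$ a bounded complex of $V$-projective $p$-permutation modules;
\item $C$ is \emph{$V$-endosplit-trivial} if $C^*\otimes C\simeq M[0]$ for a $V$-endotrivial $kG$-module $M$.
\end{itemize}
Let $\mathcal T_V$ be the full subcategory of $K(kG)$ formed by the complexes that are homotopy equivalent to bounded complexes of $V$-projective $p$-permutation modules. The isomorphism classes $[C]$ of weakly $V$-endotrivial complexes in the Verdier quotient $K(kG)/\mathcal T_V$ form a group $w\mathcal E_k^V(G)$ under $\otimes$.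

Let $V$ be a $p$-permutation module and $\mathcal X_V=\{P\in s_p(G):V(P)=0\}$. These are the subgroups at which $V$-projective $p$-permutation modules are invisible (Lemma~\ref{lem:Vproj}). If $C$ is weakly $V$-endotrivial and $P\in\mathcal X_V$, then $D(P)=0$ and $C(P)$ is endotrivial, so $h_C(P)=h(C(P))$ defines $h_C\in CF(G,\mathcal X_V)$. If $C$ is $V$-endosplit-trivial, then the homology of $C(P)$ is nonzero in exactly one degree for every $p$-subgroup $P$ (Proposition~\ref{prop:criterion}), and the same formula defines $h_C\in CF(G,p)$. In both cases $h_C$ is called the \emph{h-mark function} of $C$. For $V=0$ both notions reduce to endotriviality and $\mathcal X_V=s_p(G)$. For $V=kG$ the $V$-projective modules are the projective ones and $\mathcal X_V$ consists of the nontrivial $p$-subgroups.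

\subsection{The Borel--Smith conditions and the conjecture}

The model for an h-mark function is the dimension function of a representation. If $\rho$ is a real representation of a $p$-group, the augmented chain complex of its unit sphere, suitably triangulated and shifted, is endotrivial with h-marks $P\mapsto\dim\rho^P$ (Lemma~\ref{lem:spheres}). Such functions obey the following \emph{Borel--Smith conditions}, stated for a function $f$ on $p$-subgroups and for $p$-subgroups $H\trianglelefteq L$.
\begin{itemize}
\item[(a)] If $p$ is odd and $L/H\cong\mathbb Z/p$, then $f(H)-f(L)$ is even.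
\item[(b)] If $L/H\cong\mathbb Z/p\times\mathbb Z/p$ and $H_0/H,\dots,H_p/H$ are its subgroups of order $p$, then $f(H)-f(L)=\sum_{i=0}^p\bigl(f(H_i)-f(L)\bigr)$.
\item[(c)] If $p=2$, $L/H\cong\mathbb Z/4$ and $H'/H$ is its subgroup of order $2$, then $f(H)-f(H')$ is even.
\item[(d)] If $p=2$, $L/H\cong Q_8$ and $H'/H$ is its subgroup of order $2$, then $f(H)-f(H')$ is divisible by $4$.
\end{itemize}
For $f=\dim\rho^{(-)}$ one reads these off from the irreducible real representations of $L/H$ occurring in $\rho^H$: the nontrivial ones have dimension $2$ in (a), have exactly one $H_i/H$ as kernel in (b), and those on which the involution acts nontrivially have dimension $2$ in (c) and $4$ in (d).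

Let $CF_b(G,\mathcal X)$ be the subgroup of those $f\in CF(G,\mathcal X)$ that satisfy each condition whenever the values involved are defined. A function $f\in CF(G,p)$ satisfies the \emph{Borel--Smith conditions at $V$} if it satisfies (a)--(d) whenever $V(H)=0$. It is known that, for $V$ an absolutely $p$-divisible $p$-permutation module, $h_C\in CF_b(G,\mathcal X_V)$ for every weakly $V$-endotrivial $C$, and $h_C$ satisfies the Borel--Smith conditions at $V$ for every $V$-endosplit-trivial $C$. (We shall not need this.) The converse is the subject of the following conjecture, posed in \cite{Miller}.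

\medskip
\noindent\textbf{Conjecture.} \emph{Let $V$ be an absolutely $p$-divisible $p$-permutation $kG$-module.}
\begin{itemize}
\item[(1)] \emph{If $f\in CF_b(G,\mathcal X_V)$, then $f=h_C$ for some weakly $V$-endotrivial complex $C$.}
\item[(2)] \emph{If $f\in CF(G,p)$ satisfies the Borel--Smith conditions at $V$, then $f=h_C$ for some $V$-endosplit-trivial complex $C$.}
\item[(3)] \emph{If $C$ is weakly $V$-endotrivial, then $[C]\in w\mathcal E_k^V(G)$ contains a $V$-endosplit-trivial complex.}
\end{itemize}
\medskip

The simplest cases support it. If $G$ is a $p$-group and $V=0$, every Borel--Smith function is a difference of dimension functions of real representations \cite{DH,tD}, and representation spheres realize it. If $G$ has order $p$ and $V=kG$, the Borel--Smith conditions at $V$ are empty. The complex $C=(kG\to k)$, with the augmentation map and $k$ in degree $0$, has $C(G)=k[0]$ and homology of dimension $p-1$ in degree $1$. It is $V$-endosplit-trivial by Proposition~\ref{prop:criterion}, and shifts of tensor powers of $C$ and $C^*$ realize every $f\in CF(G,p)$.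

\subsection{Results}

The conjecture is false as stated. Part (3) is true, and parts (1) and (2) are true for $p=2$ and fail for every odd $p$.

\begin{theorem}\label{thm:A}
Part \emph{(3)} of the Conjecture holds for all $G$, $k$ and all absolutely $p$-divisible $p$-permutation $kG$-modules $V$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $p$ be odd, $k$ any field of characteristic $p$, and $G=\mathrm{Alt}(p(p+2))$. There are an absolutely $p$-divisible $p$-permutation $kG$-module $V$ and $f\in CF_b(G,\mathcal X_V)$ with the following property for $m\in\mathbb Z$: if $mf=h_C$ for a weakly $V$-endotrivial complex $C$, or if some extension of $mf$ to a function in $CF(G,p)$ is $h_C$ for a $V$-endosplit-trivial complex $C$, then $p-1$ divides $m$. Taking $m=1$, parts \emph{(1)} and \emph{(2)} of the Conjecture fail.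
\end{theorem}

\begin{proposition}\label{prop:E}
If $p\equiv1\pmod 3$, then parts \emph{(1)} and \emph{(2)} of the Conjecture fail for $G=PGL_3(p)$ and $V=kG$.
\end{proposition}

\begin{theorem}\label{thm:C}
Let $G$, $k$, $V$ be as in the Conjecture.
\begin{itemize}
\item[(i)] If $f\in CF_b(G,\mathcal X_V)$, then $(p-1)f=h_C$ for a weakly $V$-endotrivial complex $C$. If $f\in CF(G,p)$ satisfies the Borel--Smith conditions at $V$, then $(p-1)f=h_C$ for a $V$-endosplit-trivial complex $C$.
\item[(ii)] If some member of $\mathcal X_V$ is normal in $G$, then parts \emph{(1)} and \emph{(2)} of the Conjecture hold.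
\end{itemize}
\end{theorem}

By Theorems~\ref{thm:A} and~\ref{thm:C}(i), the whole Conjecture holds for $p=2$. By Theorem~\ref{thm:B}, the factor $p-1$ is optimal for each $p$. Part (ii) applies, for instance, to $V=0$, and whenever $S$ is normal and lies in $\mathcal X_V$.

For $\mathcal X\subseteq s_p(G)$ let $\mathcal O_{\mathcal X}(G)$ be the category of the $G$-sets $G/P$, $P\in\mathcal X$, and $G$-maps between them.

\begin{theorem}\label{thm:D}
Let $G$, $k$, $V$ be as in the Conjecture and assume that the Sylow $p$-subgroups of $G$ lie in $\mathcal X_V$. Then $f\in CF_b(G,\mathcal X_V)$ is the h-mark function of a weakly $V$-endotrivial complex if and only if a class $o(f)\in H^2(\mathcal O_{\mathcal X_V}(G);k^\times)$, constructed in Section~\ref{sec:obstruction} from auxiliary choices, vanishes (for one, equivalently for every, choice).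
\end{theorem}

\subsection{The idea}

If $C$ is weakly $V$-endotrivial and $P\in\mathcal X_V$, the homology of $C(P)$ is a line. The h-mark records its degree and forgets the character $N_G(P)\to k^\times$ that it affords. These characters are tied to each other and to the degrees: when the degree drops by $2$ across a section of order $p$, the character is multiplied by the action of the normalizer on that section. A character with values in $k^\times$ also kills every $p$-element. In suitable groups these constraints contradict each other, and this gives the counterexamples (Section~\ref{sec:counter}).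

Over a $p$-group all characters into $k^\times$ are trivial, and accordingly a Borel--Smith function can always be realized over $S$ (Section~\ref{sec:local}). To pass from $S$ to $G$ we induce and cut out a direct summand by an idempotent. The idempotent exists exactly when a family of lines can be identified with each other consistently (Sections~\ref{sec:gluing} and~\ref{sec:obstruction}). Over $\mathbb F_p$, the $(p-1)$-st tensor power of a line has a canonical generator; this is the source of the factor $p-1$. Theorem~\ref{thm:A} is proved in Section~\ref{sec:endosplit}, also by lifting an idempotent.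

\section{Complexes of $p$-permutation modules}\label{sec:prelim}

\subsection{The Brauer construction}

Let $\operatorname{Br}_P\colon M^P\to M(P)$ be the quotient map. As a vector space, $M(P)$ depends only on the restriction of $M$ to $P$. An element $g\in G$ induces an isomorphism $M(P)\to M({}^gP)$ with $g\operatorname{Br}_P(a)=\operatorname{Br}_{{}^gP}(ga)$. A \emph{vertex} of an indecomposable module $M$ is a minimal subgroup $Q$ such that $M$ is a direct summand of a module induced from $Q$; it is a $p$-subgroup, unique up to conjugacy, and $Q\le_GR$ whenever $M$ is a summand of a module induced from $R$. We write $M\mid M'$ for ``$M$ is isomorphic to a direct summand of $M'$''. We use the following standard facts about $p$-permutation modules $M,M'$; see \cite{Broue}.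
\begin{itemize}
\item[(B1)] If $\Delta$ is a basis of $M$ permuted by $P$, then $\operatorname{Br}_P(\Delta^P)$ is a basis of $M(P)$, and $\operatorname{Br}_P\bigl(\sum_\delta c_\delta\delta\bigr)=\sum_{\delta\in\Delta^P}c_\delta\operatorname{Br}_P(\delta)$. Hence $\dim M\equiv\dim M(P)\pmod p$, and the Brauer construction commutes with extension of scalars.
\item[(B2)] There are natural isomorphisms $(M\otimes M')(P)\cong M(P)\otimes M'(P)$ and $\operatorname{Hom}_k(M,M')(P)\cong\operatorname{Hom}_k(M(P),M'(P))$. Under the second, $\operatorname{Br}_P(\varphi)=\varphi(P)$ for $\varphi\in\operatorname{Hom}_{kP}(M,M')$.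
\item[(B3)] If $P\trianglelefteq R$, then $M(P)(R/P)\cong M(R)$, naturally and $N_G(P)\cap N_G(R)$-equivariantly.
\item[(B4)] If $M$ is indecomposable with vertex $Q$, then $M\mid k[G/Q]$; $M(P)\ne0$ if and only if $P\le_GQ$; and $M(Q)$ is a projective $k[N_G(Q)/Q]$-module.
\item[(B5)] The Mackey formula $\operatorname{Tr}_Q^G(a)=\sum_{g\in P\backslash G/Q}\operatorname{Tr}_{P\cap{}^gQ}^P(ga)$ and $\operatorname{Br}_P\operatorname{Tr}_{P'}^P=0$ for $P'<P$ give: $\operatorname{Br}_P\operatorname{Tr}_Q^G=0$ if $P\not\le_GQ$, and $\operatorname{Br}_P\operatorname{Tr}_P^G(a)=\operatorname{Tr}_1^{N_G(P)/P}(\operatorname{Br}_Pa)$ for $a\in M^P$.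
\end{itemize}
We also use two general facts.
\begin{itemize}
\item[(B6)] A $kH$-module $M$ is projective if and only if it is injective, if and only if $1_M=\operatorname{Tr}_1^H(\theta)$ for some $\theta\in\operatorname{End}_k(M)$ (Higman's criterion).
\item[(B7)] Idempotents lift along any surjection $A\to\bar A$ of finite-dimensional algebras. Indeed, if $a$ lifts the idempotent $\bar e$, then $k[a]$ is a finite product of local algebras, so its quotient $k[\bar e]$ is the product of the nonzero images of these, and every idempotent of $k[\bar e]$ is the image of an idempotent of $k[a]$.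
\end{itemize}
Idempotents split in $Ch(kG)$. By (B7) for $\operatorname{End}_{Ch(kG)}(Z)\to\operatorname{End}_{K(kG)}(Z)$ they split in $K(kG)$ as well. Consequently every object of $K(kG)$ is a finite direct sum of indecomposable objects, and these have local endomorphism algebras.

By (B2) and the K\"unneth formula, $H_*((C\otimes D)(P))\cong H_*(C(P))\otimes H_*(D(P))$ and $H_*(C^*(P))\cong H_*(C(P))^*$, with degrees added and negated respectively. We put $\chi(C)=\sum_i(-1)^i\dim C_i=\sum_i(-1)^i\dim H_i(C)$. By (B1), $\chi(C)\equiv\chi(C(P))\pmod p$. We say that homology is \emph{concentrated in degree $n$} if it vanishes in all other degrees; it may be zero.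

\subsection{Filters}

The module $V$ enters all definitions only through the set $\mathcal X_V$. A \emph{filter} is a conjugation-closed set $\mathcal X\subseteq s_p(G)$ that contains every $p$-subgroup containing one of its members. Its complement $\mathcal Y=s_p(G)\setminus\mathcal X$ is closed under conjugation and subgroups. A $p$-permutation module $M$ is \emph{$\mathcal Y$-projective} if the vertices of its indecomposable summands lie in $\mathcal Y$; by (B4) this means that $M(P)=0$ for all $P\in\mathcal X$. Also by (B4), $\mathcal X_V$ is a filter for every $p$-permutation module $V$.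

\begin{lemma}\label{lem:Vproj}
Let $V$ be a $p$-permutation module and $\mathcal Y=s_p(G)\setminus\mathcal X_V$. A $p$-permutation module $U$ is $V$-projective if and only if it is $\mathcal Y$-projective.
\end{lemma}

\begin{proof}
Let $U\mid V\otimes N$. By (B4), $V$ is a summand of a direct sum of modules $k[G/R]$, where each $R$ is a vertex of a summand of $V$ and so lies in $\mathcal Y$. Since $k[G/R]\otimes N\cong\operatorname{Ind}_R^G\operatorname{Res}_RN$, each vertex of a summand of $U$ is conjugate to a subgroup of such an $R$ and lies in $\mathcal Y$. Conversely, let $U$ be indecomposable with vertex $Q\in\mathcal Y$. As $V(Q)\ne0$, the group $Q$ fixes a point of a $Q$-permutation basis of $V$, so $k\mid\operatorname{Res}_QV$. Hence $U\mid k[G/Q]\mid\operatorname{Ind}_Q^G\operatorname{Res}_QV\cong V\otimes k[G/Q]$.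
\end{proof}

\begin{lemma}\label{lem:filters}
\begin{itemize}
\item[(i)] If $V$ is a $p$-permutation module with $S\in\mathcal X_V$, then $V$ is absolutely $p$-divisible.
\item[(ii)] Every filter $\mathcal X$ equals $\mathcal X_V$ for $V=\bigoplus_Rk[G/R]$, where $R$ runs over representatives of the conjugacy classes in $\mathcal Y$.
\item[(iii)] A function $f\in CF(G,p)$ satisfies the Borel--Smith conditions at $V$ if and only if $f|_{\mathcal X_V}\in CF_b(G,\mathcal X_V)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) For each summand $M$ of $V$ we have $\dim M\equiv\dim M(S)=0$. (ii) We have $V(P)\ne0$ if and only if $P\le_GR$ for some $R\in\mathcal Y$, that is, if and only if $P\in\mathcal Y$. (iii) Each condition involves the values of $f$ at $H$ and at overgroups of $H$. All of these lie in the filter $\mathcal X_V$ exactly when $H$ does.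
\end{proof}

\subsection{Removing contractible summands}

The basic tool turns information on the homology of the complexes $Z(P)$ into information on the terms of $Z$. It rests on a criterion that detects split maps at a vertex.

\begin{lemma}\label{lem:split}
Let $M$ be an indecomposable $p$-permutation module with vertex $P$ and let $Z$ be a $p$-permutation module. If $\varphi\colon M\to Z$ is a homomorphism and $\varphi(P)$ is a split monomorphism of $k[N_G(P)/P]$-modules, then $\varphi$ is a split monomorphism. If $\varphi\colon Z\to M$ is a homomorphism and $\varphi(P)$ is a split epimorphism, then so is $\varphi$.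
\end{lemma}

\begin{proof}
Put $\bar N=N_G(P)/P$. We first show that every $k\bar N$-homomorphism $\bar\psi\colon Z(P)\to M(P)$ has the form $\psi(P)$. By (B4) and (B6), $1_{M(P)}=\operatorname{Tr}_1^{\bar N}(\theta)$, so $\bar\psi=\operatorname{Tr}_1^{\bar N}(\theta\bar\psi)$. By (B2), $\theta\bar\psi=\operatorname{Br}_P(a)$ for some $a\in\operatorname{Hom}_{kP}(Z,M)$. Then $\psi=\operatorname{Tr}_P^G(a)$ is a $kG$-homomorphism with $\psi(P)=\bar\psi$ by (B5). The same argument, with $\bar\psi\theta$ in place of $\theta\bar\psi$, lifts homomorphisms $M(P)\to Z(P)$.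

Lift a retraction (or section) of $\varphi(P)$ to $\psi$. The composite endomorphism $\alpha$ of $M$, namely $\psi\varphi$ (or $\varphi\psi$), satisfies $\alpha(P)=1_{M(P)}\ne0$. So $\alpha$ is not nilpotent, and it is invertible because $\operatorname{End}_{kG}(M)$ is a finite-dimensional local algebra.
\end{proof}

\begin{lemma}\label{lem:reduce}
Let $\mathcal X$ be a filter and let $Z\in Ch(kG)$ be such that $H_*(Z(P))$ is concentrated in degree $0$ for all $P\in\mathcal X$. Then $Z\simeq Z'$ for a complex $Z'\in Ch(kG)$ whose terms $Z'_i$, $i\ne0$, are $\mathcal Y$-projective. In particular: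
\begin{itemize}
\item[(i)] if $\mathcal X=s_p(G)$, then $Z\simeq M[0]$ for a $p$-permutation module $M$;
\item[(ii)] if $Z(P)$ is acyclic for all $P\in\mathcal X$, then all terms of $Z'$ are $\mathcal Y$-projective.
\end{itemize}
\end{lemma}

\begin{proof}
We may assume that $Z$ has minimal total dimension in its homotopy class. Suppose that some $Z_i$ with $i\ne0$ has an indecomposable summand with vertex in $\mathcal X$, and choose such a vertex $P$ of maximal order, over all $i\ne0$. If a summand of $Z_i$, $i\ne0$, with vertex $R$ does not vanish at $P$, then $P\le_GR$. So $R\in\mathcal X$, and $R$ is conjugate to $P$ by maximality. By (B4), $Z_i(P)$ is projective for all $i\ne0$, and nonzero for some $i\ne0$.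

Suppose first that $Z_i(P)\ne0$ for some $i>0$, and let $n$ be the largest such $i$. Since $H_n(Z(P))=0=Z_{n+1}(P)$, the map $d_n(P)$ is injective, and it splits because $Z_n(P)$ is injective. Let $M$ be an indecomposable summand of $Z_n$ with vertex $P$. By Lemma~\ref{lem:split}, $d_n|_M$ has a retraction $\rho\colon Z_{n-1}\to M$. Let $M_\bullet=(M\xrightarrow{1}M)$ in degrees $n,n-1$. The pairs $(\mathrm{incl},d_n|_M)$ and $(\rho d_n,\rho)$ are chain maps $M_\bullet\to Z$ and $Z\to M_\bullet$, and their composite is the identity of $M_\bullet$. So $Z$ has a nonzero contractible direct summand, contrary to minimality.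

Otherwise let $n<0$ be the smallest $i$ with $Z_i(P)\ne0$. Then $d_{n+1}(P)$ is a surjection onto a projective module, hence split. Let $\pi\colon Z_n\to M$ be the projection onto an indecomposable summand with vertex $P$. Lemma~\ref{lem:split} gives a section $s$ of $\pi d_{n+1}$. With $M_\bullet$ now in degrees $n+1,n$, the chain maps $(s,d_{n+1}s)$ and $(\pi d_{n+1},\pi)$ compose to the identity of $M_\bullet$, again a contradiction.

In (i), $\mathcal Y$ is empty and $\mathcal Y$-projective means zero. In (ii), $Z'(P)=Z'_0(P)[0]$ is acyclic for $P\in\mathcal X$, so $Z_0'(P)=0$.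
\end{proof}

By Lemmas~\ref{lem:Vproj} and~\ref{lem:reduce}(ii),
\begin{equation}\label{eq:T}
\mathcal T_V=\{Z\in K(kG): Z(P)\text{ is acyclic for all }P\in\mathcal X_V\}.
\end{equation}

Case (i) of the lemma lets us replace a Hom complex by a single module, which stores all homotopy classes of maps and all maps on local homology at once.

\begin{lemma}\label{lem:hom}
Let $H$ be a finite group and $F,F'\in Ch(kH)$. Suppose that for each $P\in s_p(H)$ the homologies of $F(P)$ and $F'(P)$ are concentrated in one and the same degree. Then $N=H_0(\operatorname{Hom}_k(F',F))$ is a $p$-permutation $kH$-module, $\operatorname{Hom}_k(F',F)\simeq N[0]$, and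
\[
N^L=\operatorname{Hom}_{K(kL)}(F',F)\quad(L\le H),\qquad N(P)=\operatorname{Hom}_k\bigl(H_*(F'(P)),H_*(F(P))\bigr),
\]
where $\operatorname{Br}_P$ sends the class of a $kP$-chain map $\varphi$ to the map induced by $\varphi(P)$ on homology. In particular the maps $\operatorname{Br}_P$ are compatible with composition.
\end{lemma}

\begin{proof}
Let $Z=\operatorname{Hom}_k(F',F)$. By (B2), $Z(P)=\operatorname{Hom}_k(F'(P),F(P))$, whose homology is $\operatorname{Hom}_k(H_*(F'(P)),H_*(F(P)))$ in degree $0$. Lemma~\ref{lem:reduce}(i) gives $Z\simeq M[0]$, and $M\cong H_0(Z)=N$. The maps $H_0(Z^L)\to H_0(Z)^L$ and $H_0(Z^P)\to H_0(Z(P))$ are natural in $Z$ and compatible with homotopy equivalences. For $M[0]$ they are the identity of $M^L$ and $\operatorname{Br}_P\colon M^P\to M(P)$. Finally, $H_0(Z^L)$ is the space of $kL$-chain maps modulo homotopy.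
\end{proof}

\subsection{A local criterion}

Call $F\in Ch(kG)$ \emph{endosplit} if $H_*(F(P))$ is concentrated in one degree for every $P\in s_p(G)$. Tensor products, duals, restrictions and direct summands in $K(kG)$ of endosplit complexes are endosplit, and so is $M[0]$ for a $p$-permutation module $M$. Lemma~\ref{lem:hom} applies to $F'=F$ endosplit; then $N$ is an algebra on which $G$ acts by automorphisms.

For any $C\in Ch(kG)$, the map $k[0]\to\operatorname{End}_k(C)$, $1\mapsto1_C$, and the map $\operatorname{End}_k(C)\to k[0]$, $\varphi\mapsto\sum_i(-1)^i\operatorname{tr}(\varphi_i)$, are chain maps (the alternating trace of $dh+hd$ telescopes to $0$), with composite $\chi(C)$. Thus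
\begin{equation}\label{eq:unit}
k[0]\text{ is a direct summand of }C^*\otimes C\text{ in }Ch(kG)\text{ if }p\nmid\chi(C).
\end{equation}

\begin{proposition}\label{prop:criterion}
Let $V$ be a $p$-permutation module and $C\in Ch(kG)$.
\begin{itemize}
\item[(i)] If $C$ is weakly $V$-endotrivial or $V$-endosplit-trivial, then $\dim H_*(C(P))=1$ for all $P\in\mathcal X_V$. If $C$ is $V$-endosplit-trivial, then $C$ is endosplit and $H_*(C(P))\ne0$ for all $P\in s_p(G)$.
\item[(ii)] Suppose that $\dim H_*(C(P))=1$ for all $P\in\mathcal X_V$ and $p\nmid\chi(C)$. Then $C$ is weakly $V$-endotrivial, and if $C$ is endosplit, it is $V$-endosplit-trivial. If $S\in\mathcal X_V$, the condition $p\nmid\chi(C)$ follows from the first one.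
\end{itemize}
\end{proposition}

\begin{proof}
(i) If $C^*\otimes C\simeq k[0]\oplus D$ as in the definition, then $D(P)=0$ for $P\in\mathcal X_V$ by Lemma~\ref{lem:Vproj}, so $(\dim H_*(C(P)))^2=1$. Now let $C^*\otimes C\simeq M[0]$ with $\operatorname{End}_k(M)\cong k\oplus X$ and $X$ $V$-projective. The composite $M[0]\to C^*\otimes C\to M[0]$ is homotopic, hence equal, to the identity. So $M$ is a summand of $(C^*\otimes C)_0$, and $M$ and $X$ are $p$-permutation modules. For every $P$ we have $(\dim M(P))^2=1+\dim X(P)$, so $M(P)\ne0$, and $\dim M(P)=1$ if $P\in\mathcal X_V$ by Lemma~\ref{lem:Vproj}. The graded space $\operatorname{End}_k(H_*(C(P)))$ is $M(P)$ in degree $0$. Hence $H_*(C(P))$ is nonzero, lies in a single degree, and has dimension $1$ for $P\in\mathcal X_V$.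

(ii) By \eqref{eq:unit}, $C^*\otimes C\cong k[0]\oplus D$. For $P\in\mathcal X_V$ the homology of $(C^*\otimes C)(P)$ is one-dimensional, so $D(P)$ is acyclic. By \eqref{eq:T}, $D\in\mathcal T_V$, and $C$ is weakly $V$-endotrivial. If $C$ is endosplit, then $C^*\otimes C\simeq N[0]$ by Lemma~\ref{lem:hom}, with $N\cong k\oplus Y$ and $Y=H_0(D)$. For $P\in\mathcal X_V$ we have $\dim N(P)=1$, so $Y(P)=0$. In $\operatorname{End}_k(N)\cong k\oplus Y\oplus Y^*\oplus(Y^*\otimes Y)$ the last three summands vanish at all $P\in\mathcal X_V$, so they are $V$-projective, and $N$ is $V$-endotrivial. If $S\in\mathcal X_V$, then $\chi(C)\equiv\chi(C(S))=\pm1$.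
\end{proof}

If one asks only for the right degrees and allows homology of any dimension, every class function occurs.

\begin{lemma}\label{lem:test}
For each $f\in CF(G,p)$ there is an endosplit complex $D_f$ such that $H_*(D_f(P))$ is nonzero and concentrated in degree $f(P)$ for all $P\in s_p(G)$, and $\dim H_*(D_f(S))=1$. In particular $\chi(D_f)\equiv\pm1\pmod p$.
\end{lemma}

\begin{proof}
For a $p$-subgroup $Q$ that is not Sylow, let $X_Q=G/Q\sqcup G/Q$ and let $C_Q=(k[X_Q]\to k)$ be the augmentation, with $k$ in degree $0$. Then $C_Q(P)=(k[X_Q^P]\to k)$. If $P\not\le_GQ$, for instance if $P=S$, this is $k[0]$. If $P\le_GQ$, then $|X_Q^P|\ge2$, so the homology is nonzero and concentrated in degree $1$. For $Q$ Sylow put $C_Q=k[1]$. In all cases the degree function of $C_Q$ is the indicator function of $\{P:P\le_GQ\}$. Ordering the conjugacy classes by the order of the subgroups, the values of these functions form a unitriangular matrix, so the functions form a $\mathbb Z$-basis of $CF(G,p)$. Take for $D_f$ a suitable tensor product of the $C_Q$ and their duals.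
\end{proof}

\subsection{The degenerate case}\label{sec:degenerate}

Suppose that $S\notin\mathcal X_V$. This is compatible with absolute $p$-divisibility: take $G$ of order $3$, $k=\mathbb F_2$, and $V$ the two-dimensional simple module. Since $\mathcal X_V$ is a filter, it is empty. Then every $p$-permutation module is $V$-projective by Lemma~\ref{lem:Vproj}, and $K(kG)/\mathcal T_V=0$. Parts (1) and (3) of the Conjecture hold with the complex $k[0]$. Every $f\in CF(G,p)$ is the h-mark function of $D_f$, which is $V$-endosplit-trivial by Proposition~\ref{prop:criterion}(ii), so part (2) holds. Thus Theorems~\ref{thm:A} and~\ref{thm:C}(i) hold, and Theorems~\ref{thm:C}(ii) and~\ref{thm:D} say nothing.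

\emph{From now on $\mathcal X$ is a filter containing $S$, and $\mathcal X=\mathcal X_V$ whenever a module $V$ is given.} By Lemma~\ref{lem:filters}(i), absolute $p$-divisibility is then automatic and plays no further role. By Proposition~\ref{prop:criterion}, $C$ is weakly $V$-endotrivial if and only if $\dim H_*(C(P))=1$ for all $P\in\mathcal X$, and $V$-endosplit-trivial if and only if it is moreover endosplit.

\section{Characters on homology lines, and the counterexamples}\label{sec:counter}

\subsection{How degrees twist characters}

\begin{example}\label{ex:S3}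
Let $p=3$ and $G=\mathrm{Sym}(3)=\langle\sigma,t\rangle$, acting on a triangle with vertices $v_0,v_1,v_2$ by $\sigma v_i=v_{i+1}$ and $tv_i=v_{-i}$. Let $e_i$ be the oriented edge with $\partial e_i=v_{i+2}-v_{i+1}$. Then $\sigma e_i=e_{i+1}$ and $te_0=-e_0$, so the edges span $\operatorname{Ind}_{\langle t\rangle}^G\mathrm{sgn}$. Consider the augmented chain complex
\[
\Pi=\bigl(\langle e_0,e_1,e_2\rangle\to\langle v_0,v_1,v_2\rangle\to k\bigr),\qquad k\text{ in degree }0.
\]
The first two terms are induced from a group of order $2$, hence projective, so $\Pi(\langle\sigma\rangle)=k[0]$, with trivial action of $t$. The homology of $\Pi$ is spanned by $e_0+e_1+e_2$ in degree $2$. Since $te_1=t\sigma e_0=\sigma^{-1}te_0=-e_2$, the element $t$ acts on it by $-1$: a reflection reverses the orientation of the circle. So the degree drops by $2$ from $P=1$ to $P=\langle\sigma\rangle$, and the character changes by the sign with which $t$ acts on $\langle\sigma\rangle$. The next lemma shows that this change is forced by the degrees.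
\end{example}

For a finite group $X$, let $O^{p'}(X)$ be the normal subgroup generated by the $p$-elements of $X$.

\begin{lemma}\label{lem:chars}
Let $C\in Ch(kG)$ be such that, for every $P\in\mathcal X$, the homology of $C(P)$ is a line in degree $h(P)$, and let $\theta_P\colon N_G(P)\to k^\times$ be the character afforded by this line. Let $P\trianglelefteq R$ be members of $\mathcal X$ and let $t\in G$ be an element of order prime to $p$ that normalizes $P$ and $R$.
\begin{itemize}
\item[(i)] $\theta_P$ is trivial on $O^{p'}(N_G(P))$.
\item[(ii)] If $h(R')=0$ for all $P\le R'\le R$, then $\theta_P(t)=\theta_R(t)$.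
\item[(iii)] Suppose that $R/P=\langle\sigma\rangle$ has order $p$, that ${}^t\sigma=\sigma^u$ with $u\in\mathbb F_p^\times\subseteq k^\times$, and that $h(P)=2m$ and $h(R)=0$. Then $\theta_P(t)=u^m\theta_R(t)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The group $k^\times$ has no elements of order $p$.

For (ii) and (iii) let $\Gamma=R\langle t\rangle/P=\bar R\rtimes T$, where $\bar R=R/P$ and $T$ is the image of $\langle t\rangle$, and let $Z$ be the restriction of $C(P)$ to $\Gamma$. The $p$-subgroups of $\Gamma$ are the groups $R'/P$ with $P\le R'\le R$, and $Z(R'/P)\cong C(R')$ by (B3). Thus $t$ acts on $H_*(Z)$ by $\theta_P(t)$ and on $H_*(Z(\bar R))$ by $\theta_R(t)$. Both parts rest on the following observation.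

\smallskip
\noindent$(\ast)$ \emph{If $Z'\in Ch(k\Gamma)$ and $H_*(Z'(\bar R'))$ is a line in degree $0$ for all $\bar R'\le\bar R$, then $H_*(Z')\cong H_*(Z'(\bar R))$ as $kT$-modules.}

\smallskip
\noindent Indeed, $Z'\simeq M[0]$ by Lemma~\ref{lem:reduce}(i), with $\dim M=1$. The $p$-group $\bar R$ acts trivially on $M$, so $M(\bar R)=M$. Part (ii) is $(\ast)$ for $Z'=Z$.

For (iii) we build the analogue of the complex of Example~\ref{ex:S3} and divide $Z$ by it. Let $\lambda\colon T\to\mathbb F_p^\times$ be the action of $T$ on $\bar R$, so $\lambda(t)=u$. Identify $\operatorname{Ind}_T^\Gamma k=k[\Gamma/T]$ with $k\bar R$, on which $\bar R$ acts by multiplication and $T$ by conjugation. Let $I$ be the augmentation ideal. The line $I/I^2$ is spanned by $\sigma-1$, and ${}^t(\sigma-1)=\sigma^u-1\equiv u(\sigma-1)\pmod{I^2}$. As $kT$ is semisimple, $I\to I/I^2$ splits over $T$, so there is $w\in I$ with ${}^tw=uw$ and $w\equiv\sigma-1\pmod{I^2}$. By Nakayama's lemma $k\bar R\,w=I$. (In Example~\ref{ex:S3}, $w=\sigma^2-\sigma$.) Let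
\[
\Pi=\bigl(\operatorname{Ind}_T^\Gamma\lambda\to\operatorname{Ind}_T^\Gamma k\to k\bigr),
\]
with $k$ in degree $0$, the augmentation as second map, and $1\otimes1\mapsto w$ as first map. The image of the first map is $I$, so $H_0(\Pi)=H_1(\Pi)=0$ and $\dim H_2(\Pi)=p-(p-1)=1$. The group $\bar R$ acts trivially on the line $H_2(\Pi)$, which is therefore spanned by $\sum_i\sigma^i\otimes1$, and $t\sum_i\sigma^i\otimes1=\sum_i\sigma^{ui}t\otimes1=u\sum_i\sigma^i\otimes1$. The two induced modules are projective, hence $p$-permutation modules, and $\Pi(\bar R)=k[0]$. Let $Z'=Z\otimes(\Pi^*)^{\otimes m}$ if $m\ge0$ and $Z'=Z\otimes\Pi^{\otimes|m|}$ if $m<0$. Then $H_*(Z')=H_*(Z)\otimes\lambda^{-m}$ and $H_*(Z'(\bar R))=H_*(Z(\bar R))$ are lines in degree $0$, and $(\ast)$ gives $\theta_P(t)u^{-m}=\theta_R(t)$.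
\end{proof}

By Proposition~\ref{prop:criterion}(i), the lemma applies to both kinds of complexes in the Conjecture. A counterexample needs an element $t$ and two subgroups $P_0,P_1\in\mathcal X$ of $S$, all normalized by $t$, such that (i) forces $\theta_{P_0}(t)=\theta_{P_1}(t)=1$, (ii) transports this from $P_1$ to $S$, and (iii) applies to $P_0\trianglelefteq S$ with $u\ne1$. The filter must not contain small subgroups at which condition (b) would link the values $f(P_0)$ and $f(P_1)$ too closely. For $p=2$ there is no $u\ne1$.

\subsection{The group $PGL_3(p)$}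

\begin{proof}[Proof of Proposition~\ref{prop:E}]
Let $p\equiv1\pmod3$, $G=PGL_3(p)$ and $V=kG$, so $\mathcal X_V=\{P\ne1\}$ and $V$ is absolutely $p$-divisible by Lemma~\ref{lem:filters}(i). The preimage in $GL_3(p)$ of a $p$-subgroup $P$ is a central extension of $P$ by a $p'$-group, so it has a unique Sylow $p$-subgroup. We identify $P$ with this unipotent group. Let $d(P)$ be the dimension of the span of the spaces $(g-1)\mathbb F_p^3$, $g\in P$. For $P\ne1$ we have $d(P)\in\{1,2\}$. Put $f(P)=2(2-d(P))\in\{0,2\}$, a class function on $\mathcal X_V$.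

Let $S$ be the group of matrices
\[
g(a,b,c)=\begin{pmatrix}1&a&c\\0&1&b\\0&0&1\end{pmatrix},
\]
of order $p^3$, with center $Z(S)=\{a=b=0\}$. Put $M_0=\{b=0\}$ and $M_1=\{a=0\}$.

\emph{$f\in CF_b(G,\mathcal X_V)$.} Condition (a) holds as $f$ is even, and (c), (d) are void. In (b), $H\ne1$ forces $|L|=p^3$. So we may take $L=S$, and $H$, being normal of order $p$, is $Z(S)$. Here $d(H)=1$ and $d(S)=2$, so $f(H)-f(S)=2$. For $M_0$ all $(g-1)\mathbb F_p^3$ lie in $\langle e_1\rangle$, so $f(M_0)=2$. Each of the other $p$ intermediate groups, among them $M_1$, contains $Z(S)$ and an element with $b\ne0$, so it has $d=2$ and $f=0$. Condition (b) reads $2=2$.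

\emph{The element $t$.} Let $\zeta\in\mathbb F_p^\times$ have order $3$ and let $t\in G$ be the image of $\operatorname{diag}(1,\zeta,\zeta^{-1})$. Multiplying by the scalar $\zeta$ and using $\zeta^2=\zeta^{-1}$, we see that $t$ is also the image of $\operatorname{diag}(\zeta,\zeta^{-1},1)$. It normalizes $S$, $M_0$, $M_1$. The group $SL_2(p)$ acting on $\langle e_2,e_3\rangle$ and fixing $e_1$ normalizes $M_0$, which consists of the maps $v\mapsto v+\phi(v)e_1$ with $\phi(e_1)=0$. The group $SL_2(p)$ acting on $\langle e_1,e_2\rangle$ and fixing $e_3$ normalizes $M_1$, which consists of the maps $v\mapsto v+v_3x$ with $x\in\langle e_1,e_2\rangle$. Diagonal matrices in $SL_2(p)$ are products of transvections, which have order $p$: with $E_{12}(s)$, $E_{21}(s)$ the elementary matrices,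
\begin{equation}\label{eq:transv}
w(s)=E_{12}(s)E_{21}(-s^{-1})E_{12}(s)=\begin{pmatrix}0&s\\-s^{-1}&0\end{pmatrix},\qquad w(s)w(-1)=\begin{pmatrix}s&0\\0&s^{-1}\end{pmatrix}.
\end{equation}
The two descriptions of $t$ therefore show that $t\in O^{p'}(N_G(M_0))\cap O^{p'}(N_G(M_1))$.

\emph{The contradiction.} Suppose that $f$, or in the endosplit case an extension of $f$, equals $h_C$. By Lemma~\ref{lem:chars}(i), $\theta_{M_0}(t)=\theta_{M_1}(t)=1$. By (ii) for $M_1\trianglelefteq S$, $\theta_S(t)=1$. Conjugation by $\operatorname{diag}(1,\zeta,\zeta^{-1})$ multiplies the entry $b$ by $\zeta^2$, so $t$ acts on $S/M_0$ by $u=\zeta^2$. By (iii) with $m=1$, $1=\theta_{M_0}(t)=\zeta^2\theta_S(t)=\zeta^2$, which is false. So $f$ refutes part (1). Any extension of $f$ to $CF(G,p)$ satisfies the Borel--Smith conditions at $V$ by Lemma~\ref{lem:filters}(iii) and refutes part (2).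
\end{proof}

Applied to $mf$, this argument gives $\zeta^{2m}=1$, that is, $3\mid m$. To treat all odd $p$ and obtain the full factor $p-1$, we need $u$ to generate $\mathbb F_p^\times$.

\subsection{The group $\mathrm{Alt}(p(p+2))$}

The wreath product $C_p\wr C_p$ acting on $\mathbb F_p\times\mathbb F_p$ contains two natural elementary abelian subgroups, the base group and the group of translations. These, slightly enlarged in the first case, play the roles of $P_0$ and $P_1$. The element $\operatorname{diag}(u,u^{-1})$ acts on the top quotient by $u$ and lies in $SL_2(p)$, which takes care of the translations. On the $p$ blocks it induces an odd permutation, and the product of the scalars by which it acts in the blocks is $u^{-p}\ne1$. Two additional blocks correct both defects.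

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $B=\mathbb F_p\sqcup\{\infty,\infty'\}$, $\Omega=B\times\mathbb F_p$ and $G=\mathrm{Alt}(\Omega)$. For $c\in B$ let $\tau_c$ be the permutation $(c,x)\mapsto(c,x+1)$, fixing all other points. Let $\sigma$ be $(b,x)\mapsto(b+1,x)$ for $b\in\mathbb F_p$, fixing the other points. Elements of odd order are even permutations. Put
\[
U=\langle\tau_c:c\in B\rangle\cong C_p^{\,p+2},\qquad S=U\rtimes\langle\sigma\rangle,\qquad Q=\Bigl\langle\sigma,\prod_{b\in\mathbb F_p}\tau_b\Bigr\rangle\le S.
\]
Thus $Q$ is the group of translations of $\mathbb F_p\times\mathbb F_p$, fixing the other $2p$ points. Since $2p<p^2$, the exponent of $p$ in $(p^2+2p)!$ is $(p+2)+1$, so $S$, of order $p^{p+3}$, is a Sylow $p$-subgroup of $G$.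

Let $\mathcal X$ be the set of $p$-subgroups that contain a $G$-conjugate of $U$ or of $Q$. It is a filter containing $S$. Let $V$ be the permutation module of Lemma~\ref{lem:filters}(ii); then $\mathcal X_V=\mathcal X$ and $V$ is absolutely $p$-divisible.

\emph{The function.} For $P\in\mathcal X$ let $f(P)=2$ if $P$ is conjugate to $U$, and $f(P)=0$ otherwise. The group $Q$ has an orbit of length $p^2$, while the orbits of $U$ have length $p$, so $U$ contains no conjugate of $Q$. Hence conjugates of $U$ are minimal members of $\mathcal X$. Condition (a) holds as $f$ is even, and (c), (d) are void. In (b), with $H\in\mathcal X$, the group $H$ is not conjugate to $U$, since otherwise $|L|=p^2|U|>|S|$. The groups $L$ and $H_i$ properly contain $H\in\mathcal X$, so they are not conjugate to $U$ either. All terms in (b) vanish, and $f\in CF_b(G,\mathcal X_V)$.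

\emph{The element $t$.} Let $u$ generate $\mathbb F_p^\times$ and define
\[
t\colon\quad(b,x)\mapsto(ub,u^{-1}x)\ \ (b\in\mathbb F_p),\qquad(\infty,x)\mapsto(\infty',ux),\qquad(\infty',x)\mapsto(\infty,x).
\]
On the last two blocks $t^2$ multiplies $x$ by $u$, so $t$ has order $2(p-1)$, prime to $p$. The conjugate $t\tau_bt^{-1}$ sends $t(b,x)=(ub,u^{-1}x)$ to $t(b,x+1)=(ub,u^{-1}x+u^{-1})$, and the same computation for the other generators gives
\[
t\tau_bt^{-1}=\tau_{ub}^{\,u^{-1}},\qquad t\tau_\infty t^{-1}=\tau_{\infty'}^{\,u},\qquad t\tau_{\infty'}t^{-1}=\tau_\infty,\qquad t\sigma t^{-1}=\sigma^u .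
\]
So $t$ normalizes $U$, $Q$ and $S$.

\emph{$t\in O^{p'}(N_G(Q))$; in particular $t\in G$.} Write $t=t_1t_2$, with $t_1$ supported on $\mathbb F_p^2$ and $t_2$ on the other $2p$ points. By \eqref{eq:transv}, $t_1=\operatorname{diag}(u,u^{-1})$ is a product of transvections; extended by the identity, these are elements of order $p$ of $N_G(Q)$. The cycles of $t_2$ are the transposition of $(\infty,0)$ and $(\infty',0)$ and, since $u$ is a generator, a single cycle $(\infty,x)\mapsto(\infty',ux)\mapsto(\infty,ux)\mapsto\cdots$ of length $2(p-1)$. Both are odd, so $t_2$ lies in the group $\mathrm{Alt}(2p)$ on these points. This group centralizes $Q$, and it is simple because $2p\ge6$, so it is generated by its $p$-cycles.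

\emph{$t\in O:=O^{p'}(N_G(U))$.} For $\pi\in\mathrm{Alt}(B)$ let $\hat\pi(c,x)=(\pi(c),x)$. As $|B|=p+2\ge5$, the group $\mathrm{Alt}(B)$ is simple and generated by $p$-cycles $\pi$, for which $\hat\pi$ is an element of order $p$ of $N_G(U)$. So $\hat\pi\in O$ for all $\pi\in\mathrm{Alt}(B)$. For $\delta\colon B\to\mathbb F_p^\times$ let $\hat\delta(c,x)=(c,\delta(c)x)$; it normalizes $U$, and $\hat\pi\hat\delta\hat\pi^{-1}$ corresponds to $\delta\circ\pi^{-1}$. For $c\ne c'$ and $s\in\mathbb F_p^\times$ let $\delta_{c,c',s}$ have the value $s$ at $c$, $s^{-1}$ at $c'$, and $1$ elsewhere. Multiplications by $s$ and by $s^{-1}$ have the same sign, so $\hat\delta_{c,c',s}\in N_G(U)$. Choose $l\in B\setminus\{c,c'\}$ and a $3$-cycle $\pi$ that fixes $l$ and sends $c$ to $c'$. Then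
\[
\hat\pi\cdot\bigl(\hat\delta_{l,c,s}\,\hat\pi^{-1}\,\hat\delta_{l,c,s}^{-1}\bigr)=\hat\delta_{l,c',s}\,\hat\delta_{l,c,s}^{-1}=\hat\delta_{c,c',s},
\]
and the left side lies in $O$ because $O\trianglelefteq N_G(U)$. If $\prod_c\delta(c)=1$, then $\delta=\prod_{c\ne c_0}\delta_{c,c_0,\delta(c)}$ for any fixed $c_0$, so $\hat\delta\in O$. Now $t=\hat\delta\hat\pi$, where $\pi$ is $b\mapsto ub$ on $\mathbb F_p$ and interchanges $\infty$ and $\infty'$, and $\delta(b)=u^{-1}$ for $b\in\mathbb F_p$, $\delta(\infty')=u$, $\delta(\infty)=1$. The permutation $\pi$ is a $(p-1)$-cycle times a disjoint transposition, hence even, and $\prod_c\delta(c)=u^{-p}u=1$.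

\emph{Conclusion.} Let $C$ be as in the theorem for the integer $m$. Lemma~\ref{lem:chars} applies with $h=mf$, and (i) gives $\theta_Q(t)=\theta_U(t)=1$. The group $Q$ need not be normal in $S$, so we climb: let $Q_0=Q$ and $Q_{i+1}=N_S(Q_i)$. These groups are normalized by $t$, and the chain reaches $S$ because proper subgroups of a $p$-group are proper in their normalizers. No group containing $Q$ is conjugate to $U$, so $h$ vanishes on all groups between $Q$ and $S$. By (ii), $\theta_{Q_i}(t)=\theta_{Q_{i+1}}(t)$ for all $i$, and hence $\theta_S(t)=1$. By (iii) for $U\trianglelefteq S$, where $h(U)=2m$ and $h(S)=0$, we get $1=\theta_U(t)=u^m\theta_S(t)=u^m$. So $p-1$ divides $m$.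

For $m=1$ this is impossible as $p$ is odd. So $f$ refutes part (1), and any extension of $f$ to $CF(G,p)$ refutes part (2), by Lemma~\ref{lem:filters}(iii).
\end{proof}

\section{Endosplit representatives}\label{sec:endosplit}

Write $K=K(kG)$ and $\mathcal T=\mathcal T_V$. By \eqref{eq:T}, $\mathcal T$ is a triangulated subcategory closed under direct summands and under tensoring with arbitrary objects. Recall that $K/\mathcal T$ has the same objects as $K$, and that a morphism $X\to Y$ is a fraction $s^{-1}g$ with $X\xrightarrow{g}Z\xleftarrow{s}Y$ in $K$ and the cone of $s$ in $\mathcal T$. Morphisms with cone in $\mathcal T$ become invertible, and morphisms that factor through an object of $\mathcal T$ become zero. We need three consequences.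
\begin{itemize}
\item For $P\in\mathcal X$ the homological functor $Z\mapsto H_*(Z(P))$ kills $\mathcal T$, so it factors through $K/\mathcal T$.
\item Tensoring with a fixed complex preserves $\mathcal T$, so $\otimes$ descends to $K/\mathcal T$.
\item The bijection $\operatorname{Hom}(F,F)\cong\operatorname{Hom}(k[0],F^*\otimes F)$ is given by composing with the evaluation and coevaluation maps of $F$, so it holds in $K/\mathcal T$ as well and is compatible with $K\to K/\mathcal T$.
\end{itemize}
A weakly $V$-endotrivial complex will turn out to be a direct summand, in $K/\mathcal T$, of an endosplit complex. The difficulty is to find this summand in $K$, and for this we need all endomorphisms in $K/\mathcal T$ to come from $K$.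

\begin{lemma}\label{lem:full}
If $F$ is endosplit, then $\operatorname{End}_K(F)\to\operatorname{End}_{K/\mathcal T}(F)$ is surjective.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:hom}, $F^*\otimes F\simeq N[0]$ with $N$ a $p$-permutation module. This is where endosplitness is used. It suffices to show that $\operatorname{Hom}_K(k[0],N[0])\to\operatorname{Hom}_{K/\mathcal T}(k[0],N[0])$ is onto. Let $s^{-1}g$ be given, with $k[0]\xrightarrow{g}Z\xleftarrow{s}N[0]$ and a triangle $N[0]\xrightarrow{s}Z\to Y\to N[1]$, where $Y$ is a bounded complex of $\mathcal Y$-projective modules. Replacing $Z$ by an isomorphic object, we may take $Z$ to be the mapping cone of $Y[-1]\to N[0]$ and $s$ the inclusion. Then $Z_i=Y_i$ for $i\ne0$ and $Z_0=Y_0\oplus N$. The only component of the differential that involves $N$ is a map $Y_1\to N$. Hence the terms $Y_i$ with $i\le0$ form a subcomplex $Y_{\le0}$ of $Z$, and $Y_{\le0}\in\mathcal T$. Write $g(1)=(y,n)$ with $y\in Y_0^G$ a cycle and $n\in N^G=\operatorname{Hom}_{kG}(k,N)$. Then $g-sn$ sends $1$ to $(y,0)$, so it factors through $Y_{\le0}$. Thus $g=sn$ and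 $s^{-1}g=n$ in $K/\mathcal T$.
\end{proof}

\begin{proposition}\label{prop:rep}
Let $C$ be weakly $V$-endotrivial and let $f\in CF(G,p)$ be any function with $f|_{\mathcal X}=h_C$. Then there is a $V$-endosplit-trivial complex $F_0$ with $F_0\cong C$ in $K/\mathcal T$ and $h_{F_0}=f$.
\end{proposition}

\begin{proof}
Let $D=D_f$ be as in Lemma~\ref{lem:test}. We use $D^*$ to move all homology at members of $\mathcal X$ into degree $0$, replace the result by a module, and move back with $D$.

For $P\in\mathcal X$ the homology of $(C\otimes D^*)(P)$ is concentrated in degree $0$. By Lemma~\ref{lem:reduce}, $C\otimes D^*\simeq Z'$ with $Z'_i$ $\mathcal Y$-projective for $i\ne0$. Put $M=Z'_0$. The terms of negative degree form a subcomplex $Z'_{<0}\in\mathcal T$ with quotient $Z'_{\ge0}$, and $M[0]$ is a subcomplex of $Z'_{\ge0}$ with quotient $Z'_{>0}\in\mathcal T$. Both sequences are split in each degree, so they give triangles in $K$, and $C\otimes D^*\cong Z'_{\ge0}\cong M[0]$ in $K/\mathcal T$.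

Since $p\nmid\chi(D)$, \eqref{eq:unit} shows that $C$ is a direct summand of $C\otimes D^*\otimes D$. So in $K/\mathcal T$, $C$ is a direct summand of the endosplit complex $F=M\otimes D$. Let $\bar e\in\operatorname{End}_{K/\mathcal T}(F)$ be the corresponding idempotent. By Lemma~\ref{lem:full} and (B7), $\bar e$ lifts to an idempotent of $\operatorname{End}_K(F)$, which splits off a summand $F_0$ of $F$ in $K$. In $K/\mathcal T$ both $F_0$ and $C$ are images of $\bar e$, so they are isomorphic. The complex $F_0$ is endosplit, and $H_*(F_0(P))\cong H_*(C(P))$ is a line for $P\in\mathcal X$. By Proposition~\ref{prop:criterion}, $F_0$ is $V$-endosplit-trivial and weakly $V$-endotrivial. For every $P$, the nonzero space $H_*(F_0(P))$ is a summand of $M(P)\otimes H_*(D(P))$, which lies in degree $f(P)$.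
\end{proof}

Together with Section~\ref{sec:degenerate}, this proves Theorem~\ref{thm:A}. It also shows that parts (1) and (2) of the Conjecture ask the same question.

\begin{corollary}\label{cor:equiv}
A function $f\in CF(G,p)$ is the h-mark function of a $V$-endosplit-trivial complex if and only if $f|_{\mathcal X}$ is the h-mark function of a weakly $V$-endotrivial complex.
\end{corollary}

\begin{proof}
A $V$-endosplit-trivial complex is weakly $V$-endotrivial by Proposition~\ref{prop:criterion}. The converse direction is Proposition~\ref{prop:rep}.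
\end{proof}

\section{Realization over a Sylow subgroup}\label{sec:local}

In this section and the next the module $V$ is not needed. We work with a filter $\mathcal X\ni S$ and an arbitrary field $k$ of characteristic $p$, so that the results can also be applied over $\mathbb F_p$.

\begin{definition}
Let $f\in CF(G,p)$ and $S\le H\le G$. A \emph{model of $f$ over $H$} is a complex $C\in Ch(kH)$ such that, for every $P\in s_p(H)$, the homology of $C(P)$ is concentrated in degree $f(P)$ and is one-dimensional if $P\in\mathcal X$. It is \emph{local} if $H=S$ and \emph{global} if $H=G$.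
\end{definition}

If $\mathcal X=\mathcal X_V$, then by Proposition~\ref{prop:criterion} the global models of $f$ are exactly the $V$-endosplit-trivial complexes with $h_C=f$, and they are weakly $V$-endotrivial with h-marks $f|_{\mathcal X}$.

We use the following theorem (\cite{DH}; \cite[Ch.~III, \S5]{tD}): \emph{if $W$ is a $p$-group and $\varphi$ is a $\mathbb Z$-valued class function on the subgroups of $W$ that satisfies \emph{(a)--(d)}, then there are real representations $\rho_1,\rho_2$ of $W$ with $\varphi(R)=\dim\rho_1^R-\dim\rho_2^R$ for all $R\le W$.} Condition (d) is sometimes stated for all generalized quaternion sections. Such a section contains a copy of $Q_8$ with the same center, so the case $Q_8$ suffices.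

\begin{lemma}\label{lem:spheres}
Let $W$ be a $p$-group and $\varphi\in CF_b(W,s_p(W))$. There is a bounded complex $\Sigma$ of permutation $kW$-modules such that $H_*(\Sigma(R))$ is a line in degree $\varphi(R)$ for all $R\le W$.
\end{lemma}

\begin{proof}
Let $\rho$ be a real representation of $W$. The convex hull of the $W$-orbits of the vectors $\pm v$, $v$ in a basis, is a $W$-invariant polytope with $0$ in its interior. Its boundary is a sphere. Triangulate it by barycentric subdivision: the vertices are the barycenters of the proper faces, and the simplices are the chains of faces. Faces in a chain have different dimensions, so an element that stabilizes a simplex fixes its vertices, and ordering the vertices of each simplex by dimension gives a $W$-invariant orientation. Let $\Sigma_\rho$ be the augmented simplicial chain complex, with $k$ in degree $0$ and the $i$-simplices in degree $i+1$. Its terms are permutation modules. A point fixed by $R$ lies in the interior of a simplex stabilized by $R$, so the $R$-fixed simplices triangulate the set of $R$-fixed points, which is the boundary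 of the intersection of the polytope with $\rho^R$, a sphere of dimension $\dim\rho^R-1$ (empty if $\rho^R=0$). By (B1), $\Sigma_\rho(R)$ is the augmented chain complex of this sphere, with homology $k$ in degree $\dim\rho^R$. Take $\Sigma=\Sigma_{\rho_1}\otimes\Sigma_{\rho_2}^*$.
\end{proof}

The lemma cannot be applied to $S$ itself, because $f$ satisfies the Borel--Smith conditions only above members of $\mathcal X$. It does apply to the sections $N_S(P)/P$ with $P\in\mathcal X$. We therefore start from the complex $D_f$, which has the right degrees but too much homology, and show that a suitable indecomposable summand has no excess. The spheres show that the excess at $P$ is a free module, and a free summand would produce a nontrivial idempotent. This is the only place where the Borel--Smith conditions are used.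

\begin{proposition}\label{prop:local}
If $f\in CF(G,p)$ and $f|_{\mathcal X}\in CF_b(G,\mathcal X)$, then $f$ has a local model.
\end{proposition}

\begin{proof}
Decompose $\operatorname{Res}_SD_f$ into indecomposable summands in $K(kS)$, and let $D$ be one with $H_*(D(S))\ne0$. Then $H_*(D(P))$ is concentrated in degree $f(P)$ for all $P\le S$, and $\dim H_*(D(S))=1$. We show by induction on $|S:P|$ that $\dim H_*(D(P))=1$ for $P\le S$, $P\in\mathcal X$. Let $P<S$ and $W=N_S(P)/P\ne1$.

The function $R/P\mapsto f(R)$ on subgroups of $W$ is a class function satisfying (a)--(d), because all groups involved contain $P$ and so lie in $\mathcal X$. Let $\Sigma$ be as in Lemma~\ref{lem:spheres}. By (B3), $(D(P)\otimes\Sigma^*)(R/P)\cong D(R)\otimes\Sigma(R/P)^*$ has homology concentrated in degree $0$. By Lemma~\ref{lem:reduce}(i), $D(P)\otimes\Sigma^*\simeq Y[0]$, where $Y$ is a permutation $kW$-module since $W$ is a $p$-group. As $W$ acts trivially on the line $H_*(\Sigma)$, we have $Y\cong H_*(D(P))$ as $kW$-modules. For $P<R\le N_S(P)$, induction gives $\dim Y(R/P)=\dim H_*(D(R))=1$. So every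 nontrivial subgroup of $W$ fixes exactly one point of a permutation basis of $Y$, necessarily the point fixed by $W$. All other points have trivial stabilizer, and $Y=k\oplus Y_1$ with $Y_1$ free.

Let $A=H_0(\operatorname{End}_k(D))$. By Lemma~\ref{lem:hom}, $A^S=\operatorname{End}_{K(kS)}(D)$ is a local algebra, and $A(P)\cong\operatorname{End}_k(Y)$ compatibly with the action of $W$. Let $\varepsilon\in\operatorname{End}_{kW}(Y)$ be the projection onto $Y_1$. By (B6), $1_{Y_1}=\operatorname{Tr}_1^W(\theta)$; extending $\theta$ by zero on the summand $k$, we get $\varepsilon=\operatorname{Tr}_1^W(\theta')$. Write $\theta'=\operatorname{Br}_P(a)$ with $a\in A^P$ and put $b=\operatorname{Tr}_P^S(a)$. Then $\operatorname{Br}_P(b)=\varepsilon$ by (B5). The element $b$ lies in the ideal $J=\operatorname{Tr}_P^S(A^P)$ of $A^S$. We have $\operatorname{Br}_S(J)=0$, while $\operatorname{Br}_S(1)$ is the identity of $H_*(D(S))\ne0$. So $J$ is a proper ideal of a finite-dimensional local algebra, and $b$ is nilpotent. Hence the idempotent $\varepsilon$ is nilpotent, so $\varepsilon=0$, $Y_1=0$ and $\dim Y=1$.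
\end{proof}

\section{From $S$ to $G$: coherent families}\label{sec:gluing}

\subsection{The induced complex}

Let $D$ be a local model of $f\in CF(G,p)$, and put $\mu=|G:S|$, which is invertible in $k$. We look for a global model among the direct summands of $E=\operatorname{Ind}_S^GD$.

\begin{example}\label{ex:ones}
Let $f=0$ and $D=k[0]$. Then $E=k[G/S]$, and endomorphisms of $E$ are matrices indexed by $G/S$. The matrix $a$ with all entries $1$ is $G$-invariant and satisfies $a^2=\mu a$. So $a/\mu$ is an idempotent, and its image is the trivial module, a global model of $0$. In general the $(x,y)$ entry will have to be a map between two conjugates of $D$, and the task is to say what the entry $1$ should be.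
\end{example}

Write $E=\bigoplus_{x\in G/S}E_x$, where $E_{gS}=g\otimes D$ and $gE_x=E_{gx}$. Let $S_x$ be the stabilizer of $x$, a Sylow $p$-subgroup, and $S_{xy}=S_x\cap S_y$. Then $E_x\in Ch(kS_x)$. For $x=gS$ and $P\le S_x$ we have $E_x(P)\cong D(g^{-1}Pg)$, so its homology is concentrated in degree $f(P)$; here we use that $f$ is constant on $G$-classes. If $P\in\mathcal X$, then
\[
\ell_x(P):=H_*(E_x(P))
\]
is a line. For any $P\in s_p(G)$, the sum of the $E_x$ over a nontrivial $P$-orbit is induced from a proper subgroup of $P$ and vanishes at $P$, so $E(P)=\bigoplus_{x\in(G/S)^P}E_x(P)$. Hence $E$ is endosplit, with $H_*(E(P))$ in degree $f(P)$. Put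
\[
N=H_0(\operatorname{End}_k(E))=\bigoplus_{x,y}N_{xy},\qquad N_{xy}=H_0(\operatorname{Hom}_k(E_y,E_x)).
\]
Multiplication in $N$ is matrix multiplication, $N_{xy}N_{yz}\subseteq N_{xz}$, and $gN_{xy}=N_{gx,gy}$. By Lemma~\ref{lem:hom}, $N^G=\operatorname{End}_{K(kG)}(E)$, each $N_{xy}$ is a permutation $kS_{xy}$-module, and for $P\in\mathcal X$ and $x,y\in(G/S)^P$,
\[
N_{xy}(P)=\operatorname{Hom}_k(\ell_y(P),\ell_x(P))
\]
is a line, with products given by composition. An element $g$ maps $\ell_x(P)$ to $\ell_{gx}({}^gP)$, and it maps $N_{xy}(P)$ to $N_{gx,gy}({}^gP)$ by conjugation.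

There is no natural map between the lines $\ell_x(P)$ and $\ell_x(P')$ for $P'\le P$; they may lie in different degrees. There is one between the lines $N_{xy}(P)$ and $N_{xy}(P')$.

\begin{lemma}\label{lem:transport}
Let $R\in\mathcal X$ and let $L$ be a permutation $kR$-module with $\dim L(P)=1$ for all $P\le R$ in $\mathcal X$. Let $P'\le P\le R$ with $P'\in\mathcal X$.
\begin{itemize}
\item[(i)] The kernel of $\operatorname{Br}_P\colon L^P\to L(P)$ is $\sum_{Q\le P,\,Q\in\mathcal Y}\operatorname{Tr}_Q^P(L^Q)$.
\item[(ii)] There is a unique isomorphism $r^P_{P'}\colon L(P)\to L(P')$ with $r^P_{P'}(\operatorname{Br}_Pa)=\operatorname{Br}_{P'}a$ for all $a\in L^P$.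
\end{itemize}
\end{lemma}

\begin{proof}
Let $\Delta$ be a permutation basis and $\omega$ its unique $R$-fixed point. Every member of $\mathcal X$ inside $R$ fixes $\omega$ and no other point, so each $\delta\ne\omega$ has its stabilizer in $\mathcal Y$. The space $L^P$ has a basis consisting of $\omega$ and the $P$-orbit sums $\operatorname{Tr}_{P_\delta}^P(\delta)$, $\delta\ne\omega$, with $P_\delta\in\mathcal Y$. By (B1), both $\operatorname{Br}_P$ and $\operatorname{Br}_{P'}$ kill these orbit sums and do not kill $\omega$. This gives (ii) and the inclusion $\subseteq$ in (i). The other inclusion holds because $Q\in\mathcal Y$ and $P\in\mathcal X$ force $Q<P$.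
\end{proof}

If $P\in\mathcal X$ fixes $x$ and $y$, then $S_{xy}\in\mathcal X$, and the lemma applies to $R=S_{xy}$ and $L=N_{xy}$. The resulting maps $r^P_{P'}\colon N_{xy}(P)\to N_{xy}(P')$ satisfy
\begin{equation}\label{eq:r}
r^{P'}_{P''}r^P_{P'}=r^P_{P''},\qquad r^P_{P'}(nn')=r^P_{P'}(n)\,r^P_{P'}(n'),\qquad r^P_{P'}(1)=1,\qquad g\,r^P_{P'}(n)=r^{{}^gP}_{{}^gP'}(gn),
\end{equation}
for $n\in N_{xy}(P)$ and $n'\in N_{yz}(P)$, where $1$ is the identity of $\ell_x(P)$ or $\ell_x(P')$. To see this, write $n=\operatorname{Br}_P(a)$ and $n'=\operatorname{Br}_P(a')$, and evaluate the defining formula on $a$, $aa'$, the class of $1_{E_x}$, and $ga$.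

\begin{definition}
A \emph{coherent family} for $D$ is a choice of $0\ne u_{xy}(P)\in N_{xy}(P)$, for all $P\in\mathcal X$ and $x,y\in(G/S)^P$, such that
\begin{itemize}
\item[(C1)] $r^P_{P'}u_{xy}(P)=u_{xy}(P')$ for $P'\le P$ in $\mathcal X$;
\item[(C2)] $g\,u_{xy}(P)=u_{gx,gy}({}^gP)$ for $g\in G$;
\item[(C3)] $u_{xy}(P)\,u_{yz}(P)=u_{xz}(P)$.
\end{itemize}
\end{definition}

By (C3), the $u_{xy}(P)$ identify all lines $\ell_x(P)$, $x\in(G/S)^P$, with each other. They are the entries $1$ of Example~\ref{ex:ones}, seen at the subgroups in $\mathcal X$.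

\subsection{Gluing}

\begin{proposition}\label{prop:glue}
If a local model $D$ of $f$ has a coherent family, then $f$ has a global model.
\end{proposition}

\begin{proof}
We lift the $u_{xy}$ to an element $a\in N^G$. It satisfies $a^2=\mu a$ only modulo elements invisible at $\mathcal X$, which suffices since idempotents lift.

For a representative $(x,y)$ of each $G$-orbit of pairs with $S_{xy}\in\mathcal X$, choose $a_{xy}\in N_{xy}^{S_{xy}}$ with $\operatorname{Br}_{S_{xy}}(a_{xy})=u_{xy}(S_{xy})$, and put $a_{gx,gy}=ga_{xy}$. This is well defined because $S_{xy}$ is the stabilizer of $(x,y)$ in $G$, and by (C2) the defining equation holds for all pairs in the orbit. Put $a_{xy}=0$ if $S_{xy}\in\mathcal Y$. By (C1),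
\begin{equation}\label{eq:a}
\operatorname{Br}_P(a_{xy})=u_{xy}(P)\qquad\text{for all }P\in\mathcal X,\ P\le S_{xy}.
\end{equation}
Let $a=\sum_{x,y}a_{xy}\in N^G$ and $I=\sum_{Q\in\mathcal Y}\operatorname{Tr}_Q^G(N^Q)$, an ideal of $N^G$.

\emph{Claim: $b:=a^2-\mu a\in I$.} Since $b$ is $G$-invariant, $b_{gx,gz}=gb_{xz}$, so $b=\sum\operatorname{Tr}_{S_{xz}}^G(b_{xz})$, summed over representatives $(x,z)$ of the orbits, with $b_{xz}\in N_{xz}^{S_{xz}}$. Fix $(x,z)$ and put $R=S_{xz}$. If $R\in\mathcal Y$, the term lies in $I$. Let $R\in\mathcal X$. By Lemma~\ref{lem:transport}(i) and transitivity of traces, it suffices to show that $\operatorname{Br}_R(b_{xz})=0$. We have $(a^2)_{xz}=\sum_ya_{xy}a_{yz}$. As $g(a_{xy}a_{yz})=a_{x,gy}a_{gy,z}$ for $g\in R$, the sum over the $R$-orbit of $y$ is $\operatorname{Tr}_{R\cap S_y}^R(a_{xy}a_{yz})$, and $\operatorname{Br}_R$ kills it unless $R$ fixes $y$. If $R$ fixes $y$, then $\operatorname{Br}_R(a_{xy}a_{yz})=u_{xy}(R)u_{yz}(R)=u_{xz}(R)$ by \eqref{eq:a} and (C3). Since $|(G/S)^R|\equiv\mu\pmod p$, we get $\operatorname{Br}_R((a^2)_{xz})=\mu\,u_{xz}(R)=\operatorname{Br}_R(\mu a_{xz})$.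 This proves the claim.

So $a/\mu$ is idempotent modulo $I$. By (B7) there is an idempotent $e\in N^G=\operatorname{End}_{K(kG)}(E)$ with $e-a/\mu\in I$. Let $C$ be the corresponding summand of $E$. For every $P$, $H_*(C(P))$ is the image of $\operatorname{Br}_P(e)$ acting on $H_*(E(P))$, so it is concentrated in degree $f(P)$. Let $P\in\mathcal X$. Then $P\not\le_GQ$ for $Q\in\mathcal Y$, so $\operatorname{Br}_P(I)=0$ by (B5). Hence $e$ acts on $H_*(E(P))=\bigoplus_{x\in(G/S)^P}\ell_x(P)$ as the matrix $\mu^{-1}(u_{xy}(P))$. The index set is not empty, since its size is congruent to $\mu$. Fix $x_1$ in it and $0\ne v\in\ell_{x_1}(P)$, and put $v_x=u_{xx_1}(P)v$. By (C3), $u_{xy}(P)v_y=v_x$, so in the basis $(v_x)$ the matrix is $\mu^{-1}$ times the all-ones matrix, which has rank one. Thus $\dim H_*(C(P))=1$.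
\end{proof}

\subsection{Proof of Theorem~\ref{thm:C}}

By Section~\ref{sec:degenerate} we may assume $S\in\mathcal X=\mathcal X_V$. A function in $CF_b(G,\mathcal X)$ is first extended by $0$. So in all cases, using Lemma~\ref{lem:filters}(iii), we are given $f\in CF(G,p)$ with $f|_{\mathcal X}\in CF_b(G,\mathcal X)$, and we have to find a global model over $k$ of $(p-1)f$ in (i) and of $f$ in (ii).

\begin{proof}[Proof of \emph{(i)}]
We work over $\mathbb F_p$. Let $D$ be a local model of $f$ over $\mathbb F_p$ (Proposition~\ref{prop:local}), with data $E_x$, $N_{xy}$, $r$. Then $D'=D^{\otimes(p-1)}$ is a local model of $(p-1)f$. Its data are $E'_x=E_x^{\otimes(p-1)}$ and, by the K\"unneth formula and (B2), $N'_{xy}=N_{xy}^{\otimes(p-1)}$ and $N'_{xy}(P)=N_{xy}(P)^{\otimes(p-1)}$. Products are taken factor by factor, with no signs, since all elements are represented by chain maps of degree $0$. Put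
\[
u_{xy}(P)=n^{\otimes(p-1)}\qquad\text{for any }0\ne n\in N_{xy}(P).
\]
This does not depend on $n$, because $N_{xy}(P)$ is a line and $c^{p-1}=1$ for $c\in\mathbb F_p^\times$; this is why we work over the prime field. Now $g\,n^{\otimes(p-1)}=(gn)^{\otimes(p-1)}$ and $n^{\otimes(p-1)}n'^{\otimes(p-1)}=(nn')^{\otimes(p-1)}$ with $gn\ne0\ne nn'$, which gives (C2) and (C3). If $n=\operatorname{Br}_P(a)$, then $n^{\otimes(p-1)}=\operatorname{Br}_P(a^{\otimes(p-1)})$, and $\operatorname{Br}_{P'}(a^{\otimes(p-1)})=r^P_{P'}(n)^{\otimes(p-1)}$ with $r^P_{P'}(n)\ne0$, which gives (C1). Proposition~\ref{prop:glue} yields a global model $C$ of $(p-1)f$ over $\mathbb F_p$, and $k\otimes_{\mathbb F_p}C$ is a global model over $k$ by (B1).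
\end{proof}

\begin{proof}[Proof of \emph{(ii)}]
Let $D$ be a local model of $f$ over $k$ and let $Q_0\in\mathcal X$ be normal in $G$. Then $Q_0$ lies in every Sylow subgroup $S_x$, so all lines $\ell_x(Q_0)$, $x\in G/S$, are defined and are permuted by $G$. We trivialize them at once and transport the result to other subgroups through $PQ_0$.

Let $x_0=S\in G/S$ and $0\ne v\in\ell_{x_0}(Q_0)$. The $p$-group $S$ acts trivially on this line, so $v_{gx_0}=gv\in\ell_{gx_0}(Q_0)$ is well defined, and $gv_x=v_{gx}$. Let $u^0_{xy}\in N_{xy}(Q_0)$ be the map $v_y\mapsto v_x$. Then $u^0_{xy}u^0_{yz}=u^0_{xz}$ and $gu^0_{xy}=u^0_{gx,gy}$. For $P\in\mathcal X$ and $x,y\in(G/S)^P$, the $p$-group $PQ_0$ lies in $\mathcal X$ and fixes $x$ and $y$. Put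
\[
u_{xy}(P)=r^{PQ_0}_P\bigl(r^{PQ_0}_{Q_0}\bigr)^{-1}u^0_{xy}.
\]
By \eqref{eq:r}, the maps $r$ and their inverses are multiplicative, which gives (C3), and equivariant, which gives (C2) since ${}^g(PQ_0)={}^gP\,Q_0$. For (C1), let $P'\le P$ and $w=(r^{PQ_0}_{Q_0})^{-1}u^0_{xy}$. By transitivity, $r^{P'Q_0}_{Q_0}r^{PQ_0}_{P'Q_0}w=u^0_{xy}$, so
\[
u_{xy}(P')=r^{P'Q_0}_{P'}r^{PQ_0}_{P'Q_0}w=r^{PQ_0}_{P'}w=r^P_{P'}r^{PQ_0}_Pw=r^P_{P'}u_{xy}(P).
\]
Proposition~\ref{prop:glue} applies.
\end{proof}

The hypothesis of (ii) cannot be dropped: in Theorem~\ref{thm:B} the group is simple and $1\notin\mathcal X_V$, so no member of $\mathcal X_V$ is normal.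

\section{The obstruction class}\label{sec:obstruction}

We recall $H^2(\mathcal C;A)$ for a small category $\mathcal C$ and an abelian group $A$, written multiplicatively and taken as constant coefficients. A $2$-cocycle assigns to each composable pair $\bullet\xrightarrow{\varphi}\bullet\xrightarrow{\psi}\bullet$ an element $c(\varphi,\psi)\in A$ such that
\begin{equation}\label{eq:cocycle}
c(\varphi,\psi)\,c(\psi\varphi,\eta)=c(\psi,\eta)\,c(\varphi,\eta\psi)
\end{equation}
for all composable triples. The coboundaries are the cocycles $b_\varphi b_\psi b_{\psi\varphi}^{-1}$ for functions $b$ from morphisms to $A$, and $H^2(\mathcal C;A)$ is the quotient.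

\subsection{Construction of $o(f)$}

Let $S\in\mathcal X=\mathcal X_V$ and $f\in CF_b(G,\mathcal X)$. The auxiliary choices are an extension $\tilde f\in CF(G,p)$ of $f$, a local model $D$ of $\tilde f$ over $k$ (Proposition~\ref{prop:local}), with data $E_x$, $N_{xy}$, $r$ as in Section~\ref{sec:gluing}, and a point $x_P\in(G/S)^P$ for each $P\in\mathcal X$, with $x_S=x_0:=S$.

Conditions (C1) and (C2) concern inclusion and conjugation, and the orbit category combines the two. A morphism $\varphi\colon G/P\to G/P'$ is determined by $\varphi(P)=gP'$, where $P\le{}^gP'$. For $x,y\in(G/S)^{P'}$ and $n\in N_{xy}(P')$ put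
\[
\varphi^*n=r^{{}^gP'}_P(gn)\in N_{gx,gy}(P).
\]
This does not depend on the choice of $g$ in its coset, since $P'$ fixes $x$ and $y$ and acts trivially on $N_{xy}(P')$. By \eqref{eq:r}, $\varphi^*$ is a linear isomorphism that is multiplicative and preserves identities, hence also inverses. If $\psi\colon G/P'\to G/P''$ has $\psi(P')=g'P''$, then $\psi\varphi(P)=gg'P''$ and
\[
\varphi^*\psi^*n=r^{{}^gP'}_P\bigl(g\,r^{{}^{g'}P''}_{P'}(g'n)\bigr)=r^{{}^gP'}_P\,r^{{}^{gg'}P''}_{{}^gP'}(gg'n)=(\psi\varphi)^*n .
\]
Conditions (C1) and (C2) together say that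
\begin{equation}\label{eq:C12}
\varphi^*u_{xy}(P')=u_{gx,gy}(P)\qquad\text{for all }\varphi\text{ and all }x,y\in(G/S)^{P'}:
\end{equation}
they are the cases $g=1$ and $P={}^gP'$, and they imply the general case by the definition of $\varphi^*$.

For every morphism $\varphi$ as above choose $0\ne n_\varphi\in N_{x_P,\,gx_{P'}}(P)$. Then $\varphi^*(n_\psi)\in N_{gx_{P'},\,gg'x_{P''}}(P)$, so $n_\varphi\,\varphi^*(n_\psi)$ and $n_{\psi\varphi}$ are nonzero elements of the same line. Define $c(\varphi,\psi)\in k^\times$ by
\[
n_\varphi\,\varphi^*(n_\psi)=c(\varphi,\psi)\,n_{\psi\varphi}.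
\]
For a third morphism $\eta$, bracket the product $n_\varphi\,\varphi^*(n_\psi)\,\varphi^*\psi^*(n_\eta)$ in two ways:
\begin{align*}
c(\varphi,\psi)\,n_{\psi\varphi}\,(\psi\varphi)^*(n_\eta)&=c(\varphi,\psi)\,c(\psi\varphi,\eta)\,n_{\eta\psi\varphi},\\
n_\varphi\,\varphi^*\bigl(c(\psi,\eta)\,n_{\eta\psi}\bigr)&=c(\psi,\eta)\,c(\varphi,\eta\psi)\,n_{\eta\psi\varphi}.
\end{align*}
So $c$ satisfies \eqref{eq:cocycle}. Replacing $n_\varphi$ by $b_\varphi n_\varphi$ multiplies $c(\varphi,\psi)$ by $b_\varphi b_\psi b_{\psi\varphi}^{-1}$, an arbitrary coboundary. Put $o(f)=[c]\in H^2(\mathcal O_{\mathcal X}(G);k^\times)$. It vanishes if and only if the $n_\varphi$ can be chosen so that $c=1$.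

\subsection{Proof of Theorem~\ref{thm:D}}

We show that the following are equivalent: (I) $o(f)$ vanishes; (II) $D$ has a coherent family; (III) $\tilde f$ has a global model. By Corollary~\ref{cor:equiv}, (III) holds if and only if $f$ is the h-mark function of a weakly $V$-endotrivial complex. This last condition does not involve the auxiliary choices, so neither does the vanishing of $o(f)$.

\emph{(II)$\Rightarrow$(I).} Take $n_\varphi=u_{x_P,\,gx_{P'}}(P)$. By \eqref{eq:C12} and (C3),
\[
n_\varphi\,\varphi^*(n_\psi)=u_{x_P,\,gx_{P'}}(P)\,u_{gx_{P'},\,gg'x_{P''}}(P)=n_{\psi\varphi}.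
\]

\emph{(I)$\Rightarrow$(II).} Let $c=1$. Points $x\in(G/S)^P$ correspond to morphisms $\varphi^P_x\colon G/P\to G/S$, $P\mapsto x$. As $x_S=x_0$, the element $n^P_x:=n_{\varphi^P_x}$ lies in $N_{x_P,x}(P)$, so it is an isomorphism $\ell_x(P)\to\ell_{x_P}(P)$. Put $u_{xy}(P)=(n^P_x)^{-1}n^P_y$; this satisfies (C3). Let $\varphi\colon G/P\to G/P'$ with $\varphi(P)=gP'$, and $x,y\in(G/S)^{P'}$. Then $\varphi^{P'}_x\varphi=\varphi^P_{gx}$, so $n_\varphi\,\varphi^*(n^{P'}_x)=n^P_{gx}$, and likewise for $y$. Therefore
\[
\varphi^*u_{xy}(P')=\bigl(n_\varphi^{-1}n^P_{gx}\bigr)^{-1}\bigl(n_\varphi^{-1}n^P_{gy}\bigr)=(n^P_{gx})^{-1}n^P_{gy}=u_{gx,gy}(P),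
\]
which is \eqref{eq:C12}.

\emph{(II)$\Rightarrow$(III)} is Proposition~\ref{prop:glue}.

\emph{(III)$\Rightarrow$(II).} Let $C$ be a global model of $\tilde f$. We identify each $\ell_x(P)$ with the single line $H_*(C(P))$. Lemma~\ref{lem:hom} applies over $S_x$ to $E_x$ and $C$. So $L_x=H_0(\operatorname{Hom}_k(E_x,C))$ is a permutation $kS_x$-module, $gL_x=L_{gx}$, and $L_x(P)=\operatorname{Hom}_k(\ell_x(P),H_*(C(P)))$ is a line for $P\in\mathcal X$, $P\le S_x$. Lemma~\ref{lem:transport} with $R=S_x\in\mathcal X$ gives isomorphisms $r^P_{P'}\colon L_x(P)\to L_x(P')$. By the argument for \eqref{eq:r}, they are transitive, $G$-equivariant, and multiplicative for the composition $L_x(P)\times N_{xy}(P)\to L_y(P)$.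

Choose $0\ne w_{x_0}\in L_{x_0}(S)$ and put $w_{gx_0}=gw_{x_0}\in L_{gx_0}(S_{gx_0})$, which is well defined since $S$ acts trivially on $L_{x_0}(S)$. Let $w_x(P)=r^{S_x}_P(w_x)$, an isomorphism $\ell_x(P)\to H_*(C(P))$, and
\[
u_{xy}(P)=w_x(P)^{-1}w_y(P)\in N_{xy}(P).
\]
Then (C3) holds by cancellation, and (C2) holds because $gw_x(P)=w_{gx}({}^gP)$. By transitivity, $r^P_{P'}w_x(P)=w_x(P')$. Applying $r^P_{P'}$ to $w_x(P)\,u_{xy}(P)=w_y(P)$ gives $w_x(P')\,r^P_{P'}u_{xy}(P)=w_y(P')$, which is (C1). This completes the proof of Theorem~\ref{thm:D}.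

\begin{remark}
For the functions $f$ of Theorem~\ref{thm:B} and Proposition~\ref{prop:E} the class $o(f)$ does not vanish. Over $k=\mathbb F_p$, replacing $D$ by $D^{\otimes(p-1)}$ and $n_\varphi$ by $n_\varphi^{\otimes(p-1)}$ replaces $c$ by $c^{p-1}=1$; this is Theorem~\ref{thm:C}(i) in cohomological terms.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Broue} Brou\'e, \emph{On Scott modules and $p$-permutation modules}, Proc. AMS \textbf{93} (1985).

\bibitem{tD} tom Dieck, \emph{Transformation Groups}.

\bibitem{DH} Dotzel and Hamrick, \emph{$p$-group actions on homology spheres}, Invent. Math. \textbf{62} (1981).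

\bibitem{Miller} Sam K. Miller, \emph{Relatively endotrivial complexes}, arXiv:2402.08042 (2024).

\end{thebibliography}
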